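\title{Closed curves on the 2-sphere with geodesic curvature in an interval: homology and homotopy type}

\begin{abstract}
Let $\mathcal L_{\kappa_1}^{\kappa_2}$ be the space of regular closed curves on the unit $2$-sphere whose geodesic curvature lies in the open interval $(\kappa_1,\kappa_2)$, and let $\delta=\operatorname{arccot}\kappa_1-\operatorname{arccot}\kappa_2\in(0,\pi]$. We show that $\mathcal L_{\kappa_1}^{\kappa_2}$ is homeomorphic to $\mathbf{SO}_3\times\mathcal B_\delta$, where the integral homology of $\mathcal B_\delta$ is free with one generator in degree $2(\lceil k\delta/(\pi+\delta)\rceil-1)$ for each $k\ge1$. The Betti numbers determine $\delta$, so two such spaces are homotopy equivalent if and only if they have the same $\delta$, as conjectured by Z\"uhlke. The proof is Morse theory for a functional chosen so that, when $\delta/\pi$ is irrational, its only critical points are multiply traversed great circles.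
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix $r\ge2$. A regular closed curve on the unit sphere $\mathbf S^2\subset\mathbf R^3$ is a $C^r$ immersion $\gamma:\mathbf R/\mathbf Z\to\mathbf S^2$. With $\mathbf t=\gamma'/|\gamma'|$ and $\mathbf n=\gamma\times\mathbf t$, its geodesic curvature is $\kappa=\langle\mathbf t',\mathbf n\rangle/|\gamma'|$. For $-\infty\le\kappa_1<\kappa_2\le+\infty$ let $\mathcal L_{\kappa_1}^{\kappa_2}$ be the set of regular closed curves with $\kappa_1<\kappa<\kappa_2$ at every point, with the $C^r$ topology. The largest of these spaces, $\mathcal I=\mathcal L_{-\infty}^{+\infty}$, consists of all regular closed curves.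

A circle of spherical radius $\rho\in(0,\pi)$, traversed so that $\mathbf n$ points toward its center, has curvature $\cot\rho$. It is therefore natural to measure curvature by the radius $\rho=\operatorname{arccot}\kappa$, where $\operatorname{arccot}$ takes values in $[0,\pi]$, $\operatorname{arccot}(+\infty)=0$ and $\operatorname{arccot}(-\infty)=\pi$. Put $\rho_i=\operatorname{arccot}\kappa_i$. The constraint reads $\rho\in(\rho_2,\rho_1)$, and we call
\[
\delta=\rho_1-\rho_2\in(0,\pi]
\]
the \emph{width} of the interval $(\kappa_1,\kappa_2)$. The width is $\pi$ only for $\mathcal I$. For a second interval $(\bar\kappa_1,\bar\kappa_2)$ we write $\bar\delta$ for its width. The following facts are known, and we take them as given.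
\begin{enumerate}
\item[(F1)] If $\delta=\bar\delta$, then $\mathcal L_{\kappa_1}^{\kappa_2}$ is homeomorphic to $\mathcal L_{\bar\kappa_1}^{\bar\kappa_2}$.
\item[(F2)] $\mathcal L_{\kappa_1}^{\kappa_2}$ has exactly $n=\lfloor\pi/\delta\rfloor+1$ connected components $\mathcal L_1,\dots,\mathcal L_n$, where $\mathcal L_j$ contains circles traversed $j$ times. The component $\mathcal L_{n-1}$ also contains circles traversed $(n-1)+2q$ times, and $\mathcal L_n$ contains circles traversed $n+2q$ times, for $q\in\mathbf N$. When $n\ge3$, each of $\mathcal L_1,\dots,\mathcal L_{n-2}$ is homotopy equivalent to $\mathbf{SO}_3$.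
\item[(F3)] $\mathcal I$ has two components, one containing the circles traversed an odd number of times and one containing those traversed an even number of times. Each is homotopy equivalent to $\mathbf{SO}_3\times\Omega\mathbf S^3$, where $\Omega\mathbf S^3$ is the space of based loops in $\mathbf S^3$ with the compact-open topology.
\item[(F4)] If $\delta\le2\pi/3$, the inclusion $\mathcal L_{\kappa_1}^{\kappa_2}\hookrightarrow\mathcal I$ is not a homotopy equivalence.
\end{enumerate}

By (F1) the homotopy type is a function of $\delta$. How much of $\delta$ does it remember? The number of components sees only $\lfloor\pi/\delta\rfloor$; it equals $2$ for all $\delta\in(\pi/2,\pi]$, and (F4) says nothing when $\delta>2\pi/3$. One might guess that the homotopy type changes only at a discrete set of thresholds such as $\pi/2,\pi/3,\dots$, or that a mild bound on the curvature ($\delta$ close to $\pi$) is invisible to homotopy theory. The conjecture posed in \cite{Zuhlke} asserts the opposite: \emph{$\mathcal L_{\kappa_1}^{\kappa_2}$ and $\mathcal L_{\bar\kappa_1}^{\bar\kappa_2}$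 have different homotopy types if and only if $\delta\ne\bar\delta$.} An invariant that proves this has to encode a real number. No single Betti number can do so, but the growth rate of the sequence of Betti numbers can, and we show that it does. Put
\[
\beta(\delta)=\frac{\delta}{\pi+\delta},\qquad \lambda_k(\delta)=2\big(\lceil k\beta(\delta)\rceil-1\big),\qquad k=1,2,\dots
\]

\begin{theorem}\label{thm:A}
The space $\mathcal L_{\kappa_1}^{\kappa_2}$ is homeomorphic to $\mathbf{SO}_3\times\mathcal B_\delta$, where $H_*(\mathcal B_\delta;\mathbf Z)$ is free and $\operatorname{rank}H_i(\mathcal B_\delta)=\#\{k\ge1:\lambda_k(\delta)=i\}$. Equivalently, $H_*(\mathcal B_\delta)$ is free, vanishes in odd degrees, and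
\begin{equation}\label{eq:cumulative}
\sum_{l<i}\operatorname{rank}H_{2l}(\mathcal B_\delta)=\lfloor i/\beta(\delta)\rfloor=\lfloor i(1+\pi/\delta)\rfloor\qquad(i\ge1).
\end{equation}
\end{theorem}

The space $\mathcal B_\delta$ is defined in Section~\ref{sec:controls}. The two forms of the statement agree because $\lambda_k<2i$ means $\lceil k\beta\rceil\le i$, that is, $k\le i/\beta$.

\begin{theorem}\label{thm:B}
The spaces $\mathcal L_{\kappa_1}^{\kappa_2}$ and $\mathcal L_{\bar\kappa_1}^{\bar\kappa_2}$ have different homotopy types if and only if $\rho_1-\rho_2\ne\bar\rho_1-\bar\rho_2$.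
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:B} from Theorem~\ref{thm:A}]
If the widths agree, the spaces are homeomorphic by (F1). Conversely, the rational Poincar\'e polynomial of $\mathbf{SO}_3$ is $1+t^3$, so by the K\"unneth formula the rational Poincar\'e series of $\mathcal L_{\kappa_1}^{\kappa_2}$ is $(1+t^3)\sum_kt^{\lambda_k(\delta)}$. The homotopy type thus determines $\sum_kt^{\lambda_k(\delta)}$, hence the numbers \eqref{eq:cumulative}, hence $1+\pi/\delta=\lim_{i\to\infty}\frac1i\lfloor i(1+\pi/\delta)\rfloor$, hence $\delta$.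
\end{proof}

The formula can be tested against the known facts. For $i=1$, \eqref{eq:cumulative} gives $\lfloor\pi/\delta\rfloor+1$ components, as in (F2). For $\delta=\pi$ the sequence $\lambda_k$ is $0,0,2,2,4,4,\dots$, the homology of two copies of $\Omega\mathbf S^3$ (which has $\mathbf Z$ in every even degree), as in (F3). For $\delta=2\pi/3$ we have $\beta=2/5$, the sums \eqref{eq:cumulative} are $2,5,7,10,\dots$, and the even Betti numbers of $\mathcal B_\delta$ are $2,3,2,3,\dots$; already $H_2$ differs from the case $\delta=\pi$, in accordance with (F4). Only (F1) is used in the proof of Theorems~\ref{thm:A} and~\ref{thm:B}; (F2) is used only in Proposition~\ref{prop:components}.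

\medskip
\noindent\textbf{The method.} A curve is encoded by the angular velocity $u(t)$ of its moving frame, and the curvature constraint says that $u(t)$ lies in a planar sector of angle $\delta$ (Section~\ref{sec:controls}). We study functionals $\int_0^1L(u)\,dt$. The great circle traversed $k$ times is critical, and its index is a short Fourier computation (Section~\ref{sec:second}). The point is to choose $L$ so that there are no other critical points. We construct an $L$ for which the nonconstant extremals are oscillations of arbitrary amplitude, all of which turn the frame by the same angle $2\pi+2\delta$ per period; none of them closes up if $\delta/\pi$ is irrational (Sections~\ref{sec:lagrangian} and~\ref{sec:extremals}). For this $L$ the index of the $k$-fold circle is $\lambda_k(\delta)$. To apply Morse theory we pass to piecewise constant $u$ (Section~\ref{sec:approx}) and add a small barrier at the boundary of the sector (Section~\ref{sec:critical}). All indices are even, so each critical point contributes one generator. An arbitrary $\delta$ is approached from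 below by irrational widths (Section~\ref{sec:proofA}). Section~\ref{sec:complements} draws further consequences: a cell structure, a sharp form of (F4), and a version of Theorem~\ref{thm:B} for single components.

Homology is singular homology with integer coefficients unless stated otherwise.

\section{Curves as controls}\label{sec:controls}

For $a\in\mathbf R^3$ let $\hat a$ be the skew matrix $x\mapsto a\times x$. Recall that $g\hat ag^{-1}=\widehat{ga}$ for $g\in\mathbf{SO}_3$, that $\hat a\hat b-\hat b\hat a=\widehat{a\times b}$, and that $e^{\hat a}$ is the rotation about $a$ by the angle $|a|$. We write $\log$ for the inverse of $a\mapsto e^{\hat a}$ on $\{|a|<\pi\}$; it is a chart of $\mathbf{SO}_3$ at the identity $I$.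

\subsection*{The frame equation}
Let $\Phi\in\mathbf{SO}_3$ be the matrix with columns $\gamma,\mathbf t,\mathbf n$ and let $v=|\gamma'|$. Then $\gamma'=v\mathbf t$, $\mathbf t'=-v\gamma+v\kappa\mathbf n$, $\mathbf n'=-v\kappa\mathbf t$, which is to say
\[
\Phi'=\Phi\hat u,\qquad u=v(\kappa e_1+e_3).
\]
The vector $u$ is the angular velocity of the frame, seen from the frame. It lies in the plane spanned by $e_1,e_3$, which we denote by $\mathbf R^2\subset\mathbf R^3$; let $\Pi:\mathbf R^3\to\mathbf R^2$ be the orthogonal projection. If $\kappa=\cot\rho$, then $u$ points in the direction $\cos\rho\,e_1+\sin\rho\,e_3$, so the instantaneous axis of rotation is $\cos\rho\,\gamma+\sin\rho\,\mathbf n$, the center of the osculating circle. The constraint $\rho\in(\rho_2,\rho_1)$ confines $u$ to an open sector of angle $\delta$. This is the meaning of the width.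

By (F1) we may and do assume that the interval is symmetric, $-\kappa_1=\kappa_2=\tan(\delta/2)$ (equal to $+\infty$ if $\delta=\pi$). We use polar coordinates measured from $e_3$:
\[
\nu(\psi)=\sin\psi\,e_1+\cos\psi\,e_3,\qquad \nu'(\psi)=\cos\psi\,e_1-\sin\psi\,e_3,
\]
\begin{equation}\label{eq:cross}
\nu\times\nu'=e_2,\qquad \nu'\times e_2=\nu,\qquad e_2\times\nu=\nu'.
\end{equation}
Since $\kappa=u_1/u_3=\tan\psi$, the constraint becomes $u(t)\in S_\delta$, where
\[
S_\delta=\{R\,\nu(\psi):R>0,\ |\psi|<\delta/2\}
\]
is an open convex sector on which $u_3>0$. Let $\mathcal B_\delta$ be the set of curves in $\mathcal L_{\kappa_1}^{\kappa_2}$ (symmetric interval) with $\Phi(0)=I$. Rotations preserve curvature, so $\gamma\mapsto(\Phi(0),\Phi(0)^{-1}\gamma)$ is a homeomorphism $\mathcal L_{\kappa_1}^{\kappa_2}\to\mathbf{SO}_3\times\mathcal B_\delta$. This is the first claim of Theorem~\ref{thm:A}; it remains to compute $H_*(\mathcal B_\delta)$.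

\subsection*{Holonomy and costates}
A \emph{control} is an element $u\in L^1=L^1([0,1];\mathbf R^2)$. Let $\Gamma_u$ be the absolutely continuous solution of $\Gamma'=\Gamma\hat u$, $\Gamma(0)=I$, and let $\operatorname{hol}(u)=\Gamma_u(1)$. In the series
\[
\Gamma_u(t)=I+\sum_{n\ge1}\int_{0<t_1<\dots<t_n<t}\hat u(t_1)\cdots\hat u(t_n)\,dt_1\cdots dt_n
\]
the $n$th term is a bounded $n$-linear form in $u$ of norm at most $\|u\|_{L^1}^n/n!$. Hence $\operatorname{hol}$ is smooth on $L^1$, and $u\mapsto\Gamma_u$ is continuous from $L^1$ to $C^0$. For $w\in L^1$ and $\zeta=\Gamma_{u+sw}\Gamma_u^{-1}$ we have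
\begin{equation}\label{eq:zeta}
\zeta'=s\,\Gamma_{u+sw}\hat w\Gamma_u^{-1}=s\,\zeta\,\widehat{\Gamma_uw},\qquad\zeta(0)=I,
\end{equation}
so the derivative of $\operatorname{hol}(u+sw)$ at $s=0$ is $\widehat{D_uw}\,\operatorname{hol}(u)$, where
\[
D_uw=\int_0^1\Gamma_uw\,dt\in\mathbf R^3 .
\]
Near a control $u$ with $\operatorname{hol}(u)=I$ the closing condition is $F=0$ for the smooth map $F=\log\circ\operatorname{hol}$, and $dF_u=D_u$.

Lagrange multipliers for the closing condition are vectors $P\in\mathbf R^3$. It is convenient to view them from the moving frame. The \emph{costate} $p=\Gamma_u^{-1}P$ satisfies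
\begin{equation}\label{eq:costate}
p'=p\times u,\qquad |p|=|P|,\qquad \langle P,D_uw\rangle=\int_0^1\langle p,w\rangle\,dt,
\end{equation}
and $p(1)=p(0)$ if $\operatorname{hol}(u)=I$. Conversely, if $p'=p\times u$ then $\Gamma_up$ is constant, so $p$ is a costate.

\begin{lemma}\label{lem:B}
The map $\gamma\mapsto u$ is a homeomorphism from $\mathcal B_\delta$ onto
\[
\{u=u_1e_1+u_3e_3:\ u_1\in C^{r-2}(\mathbf R/\mathbf Z),\ u_3\in C^{r-1}(\mathbf R/\mathbf Z),\ u(t)\in S_\delta,\ \operatorname{hol}(u)=I\}.
\]
\end{lemma}

\begin{proof}
For $\gamma\in C^r$ the functions $u_3=|\gamma'|\in C^{r-1}$ and $u_1=\langle\mathbf t',\mathbf n\rangle\in C^{r-2}$ depend continuously on $\gamma$, and $\Phi=\Gamma_u$. Conversely, let $u$ be given. Each use of $\Gamma'=\Gamma\hat u$ gains one derivative as long as $u$ allows it, so $\Gamma_u\in C^{r-1}$ depends continuously on $u$; it extends $1$-periodically because $u$ is periodic and $\operatorname{hol}(u)=I$. The curve $\gamma=\Gamma_ue_1$ has $\gamma'=\Gamma_u(u\times e_1)=u_3\Gamma_ue_2\in C^{r-1}$. So $\gamma\in C^r$ depends continuously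 on $u$, and its frame is $\Gamma_u$.
\end{proof}

From now on $\mathcal B_\delta$ denotes this space of controls. The constant control
\[
u^{(k)}\equiv2\pi k\,e_3\qquad(k\ge1)
\]
is the great circle traversed $k$ times.

\begin{remark}
The control picture explains (F1). If $g$ is a rotation about $e_2$, then $\Gamma_{gu}=g\Gamma_ug^{-1}$, so $g$ carries closed controls in one sector to closed controls in any other sector of the same angle. Since $g$ mixes $u_1$ and $u_3$, which have different regularity, this is not yet a homeomorphism in the $C^r$ topology, and we quote (F1) instead.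
\end{remark}

The next lemma will exclude the collapse of critical points to the zero control.

\begin{lemma}\label{lem:small}
There is no sequence $u_n\in L^1([0,1];S_\delta)$ with $\operatorname{hol}(u_n)=I$ and $\Gamma_{u_n}\to I$ uniformly.
\end{lemma}

\begin{proof}
Let $\gamma=\Gamma_ue_1$. If $\langle\Gamma_ue_2,e_2\rangle>0$ on $[0,1]$, then $\langle\gamma,e_2\rangle'=u_3\langle\Gamma_ue_2,e_2\rangle>0$ a.e., so $\gamma(1)\ne\gamma(0)$ and $\operatorname{hol}(u)\ne I$.
\end{proof}

\section{The second variation at a multiple great circle}\label{sec:second}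

We begin with the computation that produces the numbers $\lambda_k$. Fix $k\ge1$ and put $\omega=2\pi k$, $\bar u=u^{(k)}$, $\bar\Gamma(t)=e^{\omega t\hat e_3}$. Identify the plane spanned by $e_1,e_2$ with $\mathbf C$. For $w=w_1e_1+w_3e_3$ we have $\bar\Gamma w=(e^{i\omega t}w_1,w_3)\in\mathbf C\times\mathbf R$, so $D_{\bar u}$ is onto, and the linearized closing condition defines
\[
\mathcal T=\Big\{w\in L^2([0,1];\mathbf R^2):\ \int_0^1e^{2\pi ikt}w_1\,dt=0,\ \int_0^1w_3\,dt=0\Big\}.
\]

\begin{lemma}\label{lem:second}
Let $G$ be a smooth function near $\omega e_3$ in $\mathbf R^2$ with $\nabla G(\omega e_3)=ge_3$, and let $E(u)=\int_0^1G(u)\,dt$. Let $s\mapsto u(s)$ be a $C^2$ path in $L^\infty$ with $u(0)=\bar u$, $\operatorname{hol}(u(s))=I$ and $w=\frac{du}{ds}(0)$. Then $w\in\mathcal T$, the first derivative of $E(u(s))$ at $s=0$ vanishes, and the second derivative is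
\begin{equation}\label{eq:Q}
Q(w)=\int_0^1\langle\operatorname{Hess}G(\omega e_3)w,w\rangle\,dt-g\sum_{m\ne\pm k}|a_m|^2\frac{1}{2\pi}\,\frac{k}{k^2-m^2},
\end{equation}
where $w_1=\sum_{m\ne\pm k}a_me^{2\pi imt}$.
\end{lemma}

\begin{proof}
Let $\tilde w=\bar\Gamma w$ and $y(t)=\int_0^t\tilde w$. Since $\bar\Gamma(1)=I$, iterating \eqref{eq:zeta} gives $\operatorname{hol}(\bar u+sw)=I+s\hat y(1)+s^2\int_0^1\hat y\,\hat{\tilde w}\,dt+O(s^3)$. Use $\log(I+X)=X-\frac12X^2+O(|X|^3)$ and $\hat y(1)^2=\int_0^1(\hat y\,\hat{\tilde w}+\hat{\tilde w}\,\hat y)\,dt$. The second-order term becomes half the integral of the commutator: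
\[
F(\bar u+sw)=s\int_0^1\tilde w\,dt+\frac{s^2}2\int_0^1y\times\tilde w\,dt+O(s^3).
\]
Thus $d^2F(w,w)=\int_0^1y\times\tilde w\,dt$. Also $dE(w')=g\int_0^1w'_3\,dt=\langle ge_3,dF(w')\rangle$ for every $w'$: the multiplier is $ge_3$. Differentiating $F(u(s))=0$ gives $dF(w)=0$ and $dF(w'')=-d^2F(w,w)$ for $w''=\frac{d^2u}{ds^2}(0)$. Hence the first derivative $dE(w)$ vanishes and the second derivative is $d^2E(w,w)+dE(w'')=d^2E(w,w)-g\int_0^1\langle e_3,y\times\tilde w\rangle\,dt$.

Let $z\in\mathbf C$ be the horizontal part of $y$. Then $z'=e^{i\omega t}w_1$ and $\langle e_3,y\times\tilde w\rangle=\operatorname{Im}(\bar zz')$. The condition $w\in\mathcal T$ says $a_{-k}=0$, and $a_k=\bar a_{-k}=0$ because $w_1$ is real. We have $z'=\sum a_me^{2\pi i(m+k)t}$ and $z=\mathrm{const}+\sum\frac{a_m}{2\pi i(m+k)}e^{2\pi i(m+k)t}$. The constant does not contribute since $\int_0^1z'=0$, so $\operatorname{Im}\int_0^1\bar zz'\,dt=\sum\frac{|a_m|^2}{2\pi(m+k)}$. As $|a_m|=|a_{-m}|$ we may replace $\frac1{k+m}$ by $\frac12\big(\frac1{k+m}+\frac1{k-m}\big)=\frac k{k^2-m^2}$.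
\end{proof}

The last term in \eqref{eq:Q} is $g$ times twice the signed area swept out by $z$; it comes from the noncommutativity of $\mathbf{SO}_3$ and is the only source of negative directions when $G$ is convex. Suppose now that $G=L$ is $2$-homogeneous, symmetric under $u_1\mapsto-u_1$, and normalized by $L(se_3)=\frac12s^2$. Then $\nabla L(\omega e_3)=\omega e_3$ and the Hessian there is diagonal with $u_3u_3$-entry $1$. One number remains free; we write it as $1/(1-\alpha^2)$:
\begin{equation}\label{eq:hessL}
g=\omega,\qquad\operatorname{Hess}L(\omega e_3)=\operatorname{diag}\Big(\frac1{1-\alpha^2},1\Big)\ \text{ in the coordinates }(u_1,u_3),\qquad 0\le\alpha<1 .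
\end{equation}
By Parseval's identity the form \eqref{eq:Q} becomes
\begin{equation}\label{eq:Q0}
Q_0(w)=\int_0^1w_3^2\,dt+\sum_{m\ne\pm k}|a_m|^2\Big[\frac1{1-\alpha^2}-\frac{k^2}{k^2-m^2}\Big].
\end{equation}

\begin{lemma}\label{lem:index}
Suppose $\alpha k\notin\mathbf Z$. Then $\mathcal T=\mathcal T^-\oplus\mathcal T^+$, where $\dim\mathcal T^-=2(\lceil(1-\alpha)k\rceil-1)$ and, for some $\mu>0$, $Q_0\le-\mu\|\cdot\|_{L^2}^2$ on $\mathcal T^-$ and $Q_0\ge\mu\|\cdot\|_{L^2}^2$ on $\mathcal T^+$.
\end{lemma}

\begin{proof}
For $|m|>k$ the bracket in \eqref{eq:Q0} exceeds $1$. For $|m|<k$ it has the sign of $(k^2-m^2)-(1-\alpha^2)k^2=\alpha^2k^2-m^2$, which is nonzero by hypothesis and negative exactly when $\alpha k<|m|<k$. Let $\mathcal T^-$ be spanned by $\cos(2\pi mt)e_1$, $\sin(2\pi mt)e_1$ with $\alpha k<m<k$, and let $\mathcal T^+$ be its orthogonal complement in $\mathcal T$. The number of such $m$ is $k-1-\lfloor\alpha k\rfloor=\lceil k-\alpha k\rceil-1$.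
\end{proof}

For the plain energy $L=\frac12|u|^2$ we have $\alpha=0$: every mode $0<|m|<k$ is negative and the mode $m=0$ is null. This functional ignores the sector. A Lagrangian adapted to $S_\delta$ penalizes the transverse component $u_1$ more, and fewer modes are negative. The next section shows that the right value is
\begin{equation}\label{eq:alpha}
\alpha=\frac\pi{\pi+\delta}=1-\beta(\delta),
\end{equation}
for which $\dim\mathcal T^-=\lambda_k(\delta)$. Note that $\alpha$ is irrational exactly when $\delta/\pi$ is.

\begin{example}[the triple circle]\label{ex:triple}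
Let $\delta<\pi$, so that $\alpha\in(\frac12,1)$ and $\frac1{1-\alpha^2}>\frac43$. For $k=1$ there is no mode $0<m<k$. For $k=2$ the mode $m=1$ has bracket $\frac1{1-\alpha^2}-\frac43>0$. So the simple and the double circle have index $0$. For $k=3$ the mode $m=1$ has bracket $\frac1{1-\alpha^2}-\frac98>0$, and the mode $m=2$ has bracket $\frac1{1-\alpha^2}-\frac95$, which is negative if and only if $\alpha<\frac23$, that is, $\delta>\pi/2$. Thus for $\delta<\pi/2$ the triple circle has index $0$ and Morse theory attaches a $0$-cell, a third component. For $\delta>\pi/2$ it has index $2$: one can descend along the curvature oscillations $w_1=\cos(4\pi t+c)$, the phase $c$ runs over a circle, and a $2$-cell is attached. The jump occurs exactly where the number of components in (F2) drops from $3$ to $2$. The generator carried by $u^{(3)}$ does not disappear at $\delta=\pi/2$; it moves from degree $0$ to degree $2$. In general the generator carried by $u^{(k)}$ moves up two degrees each time $k\beta(\delta)$ crosses an integer, and these crossings are dense in $(0,\pi)$ as $k$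 varies. This is why no two widths give the same homology.
\end{example}

\section{An isochronous Lagrangian}\label{sec:lagrangian}

The index count computes the homology only if the circles are the only critical points. By \eqref{eq:costate} a critical point of $\int L(u)\,dt$ under the closing condition satisfies $\nabla L(u)=\Pi p$, $p'=p\times u$. In terms of the Legendre transform $H$ of $L$ this is the autonomous equation $p'=p\times\nabla H(\Pi p)$. It conserves $|p|$ and $H(\Pi p)$, so $p$ typically runs around a closed orbit, and over one period the frame turns by some angle about the fixed vector $P$. If this angle varied continuously with the orbit, it would take values in $2\pi\mathbf Q$, and further closed extremals would appear. We therefore look for an $H$ for which the angle is the same for all orbits.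

The gradient of $H$ has to take values in $\overline{S_\delta}$. For $q$ in the polar cone $\{q:\langle q,w\rangle\le0\text{ for all }w\in S_\delta\}$, the closed sector of angle $\pi-\delta$ about $-e_3$, the transform $\sup_w(\langle q,w\rangle-L(w))$ of a nonnegative $2$-homogeneous $L$ is $0$. So $H$ lives on the complementary sector $|\varphi|<\frac{\pi+\delta}2$. The simplest candidate is $H=\frac12R^2\cos^2(\alpha\varphi)$, and the cosine vanishes on the edges of this sector precisely for the value \eqref{eq:alpha}.

Let $0<\delta<\pi$ and let $\alpha\in(\frac12,1)$ be given by \eqref{eq:alpha}. For $q=R\nu(\varphi)$, $|\varphi|\le\pi$, define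
\[
f_\delta(q)=\begin{cases}R\cos(\alpha\varphi),&|\varphi|\le\frac{\pi+\delta}2,\\ 0,&\text{otherwise,}\end{cases}\qquad H=H_\delta=\tfrac12f_\delta^2,\qquad\Sigma=\{f_\delta>0\},
\]
and $h(\varphi)=\cos\alpha\varphi$. See Figure~\ref{fig:sectors}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.2]
\fill[gray!20] (0,0) -- (1.27,2.2) -- (-1.27,2.2) -- cycle;
\fill[gray!50] (0,0) -- (2.6,-1.5) -- (-2.6,-1.5) -- cycle;
\draw (-1.27,2.2) -- (0,0) -- (1.27,2.2);
\draw (-2.6,-1.5) -- (0,0) -- (2.6,-1.5);
\draw[thick,domain=-98:98,samples=60] plot ({0.7*sin(\x)/cos(0.75*\x)},{0.7*cos(\x)/cos(0.75*\x)});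
\draw[->] (0,0.7) -- (0,1.3);
\draw[->] (0.857,0.495) -- (1.093,1.047);
\draw[->] (1.829,0) -- (2.119,0.525);
\draw[->] (-0.857,0.495) -- (-1.093,1.047);
\draw[->] (-1.829,0) -- (-2.119,0.525);
\node at (0,1.8) {$S_\delta$};
\node at (0,-1) {$H=0$};
\node at (2.2,1.5) {$\Sigma$};
\end{tikzpicture}
\caption{The plane of $e_1$ (horizontal) and $e_3$ (vertical) for $\delta=\pi/3$. The function $H$ vanishes on the dark sector, the polar cone of $S_\delta$, and is positive on its complement $\Sigma$. The thick curve is a level set of $H$; its normals $\nabla H$ sweep out the directions of the light sector $S_\delta$.}\label{fig:sectors}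
\end{figure}

\begin{lemma}\label{lem:H}
The function $H$ is $C^1$, convex and $2$-homogeneous on $\mathbf R^2$; $|\nabla H|\le f_\delta$; and $\nabla H$ is Lipschitz with constant $2$. On $\Sigma$,
\begin{equation}\label{eq:gradH}
\nabla H=f\,(h\nu+h'\nu'),\qquad\operatorname{Hess}H=\nabla f\,\nabla f^T+(1-\alpha^2)h^2\,\nu'\nu'^T ,
\end{equation}
the Hessian is positive definite, and $\nabla H:\Sigma\to S_\delta$ is a diffeomorphism.
\end{lemma}

\begin{proof}
On $\Sigma$ we have $\nabla f=h\nu+h'\nu'$, so $\alpha^2\le|\nabla f|^2=\cos^2\alpha\varphi+\alpha^2\sin^2\alpha\varphi\le1$. The field $\nabla f$ is constant along rays, and its derivative in the direction $\nu'$ is $\frac1R\partial_\varphi(h\nu+h'\nu')=\frac{h+h''}R\nu'$ because $\nu''=-\nu$. With $h''=-\alpha^2h$ and $f=Rh$ this gives \eqref{eq:gradH}. If $\langle\operatorname{Hess}H\,x,x\rangle=0$, then $x$ is parallel to $\nu$ and $h\langle\nu,x\rangle=0$, so $x=0$. The norm of $\operatorname{Hess}H$ is at most $2$.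

The complement of $\Sigma$ is a closed convex sector, so a line meets it in a closed interval, possibly empty. Along a line, $f$ is continuous, vanishes on this interval and has slope at most $1$ elsewhere; hence $f$ is $1$-Lipschitz. If $f(q_0)=0$, then $0\le H(q)\le\frac12|q-q_0|^2$, so $H$ is differentiable at $q_0$ with zero gradient. As $|\nabla H|=f|\nabla f|\le f$ on $\Sigma$, the gradient is continuous. Along a line $q+te$ with $|e|=1$, the continuous function $\nabla H$ vanishes on the interval above and has derivative of norm at most $2$ off it, so it is $2$-Lipschitz; and $\langle\nabla H,e\rangle$ is continuous and nondecreasing on each of the at most three pieces, so $H$ is convex.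

The polar angle of $\nabla f$ is $\psi(\varphi)=\varphi+\arctan(h'/h)=\varphi-\arctan(\alpha\tan\alpha\varphi)$. Its derivative is
\[
\psi'=1-\frac{\alpha^2(1+\tan^2\alpha\varphi)}{1+\alpha^2\tan^2\alpha\varphi}=\frac{1-\alpha^2}{1+\alpha^2\tan^2\alpha\varphi}>0,
\]
and $\psi\to\pm(\frac{\pi+\delta}2-\frac\pi2)=\pm\frac\delta2$ as $\varphi\to\pm\frac{\pi+\delta}2$. So the $1$-homogeneous, nowhere vanishing map $\nabla H$ sends the rays of $\Sigma$ bijectively to the rays of $S_\delta$. It is a bijection with invertible differential.
\end{proof}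

Define the Lagrangian on $S_\delta$ by
\[
L(u)=L_\delta(u)=\sup_{q\in\mathbf R^2}\big(\langle q,u\rangle-H(q)\big).
\]

\begin{lemma}\label{lem:L}
On $S_\delta$ the function $L$ is smooth and $2$-homogeneous, $\nabla L=(\nabla H|_\Sigma)^{-1}$, and $\operatorname{Hess}L$ is positive definite. Moreover:
\begin{enumerate}
\item[(L1)] $\frac12|u|^2\le L(u)\le\frac1{2\alpha^2}|u|^2$;
\item[(L2)] $H(q)=\sup_{w\in S_\delta}(\langle q,w\rangle-L(w))$ for all $q\in\mathbf R^2$;
\item[(L3)] $H(q)-\langle q,w\rangle+L(w)\ge\frac14|w-\nabla H(q)|^2$ for $q\in\mathbf R^2$, $w\in S_\delta$;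
\item[(L4)] $L(se_3)=\frac12s^2$, $\nabla L(se_3)=se_3$ and $\operatorname{Hess}L(se_3)=\operatorname{diag}(\frac1{1-\alpha^2},1)$ for $s>0$; thus \eqref{eq:hessL} holds;
\item[(L5)] if $\delta'<\delta''<\pi$, then $L_{\delta''}\le L_{\delta'}$ on $S_{\delta'}$.
\end{enumerate}
\end{lemma}

\begin{proof}
The concave $C^1$ function $q\mapsto\langle q,u\rangle-H(q)$ attains its maximum at its critical point $q(u)=(\nabla H|_\Sigma)^{-1}(u)$. So $L(u)=\langle q(u),u\rangle-H(q(u))$ is smooth, and differentiating gives $\nabla L(u)=q(u)$ and $\operatorname{Hess}L(u)=\operatorname{Hess}H(q(u))^{-1}$. By Euler's identity $\langle q,\nabla H(q)\rangle=2H(q)$, so $L(u)=H(q(u))$ is $2$-homogeneous.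

(L1) With $q=q(u)$ we have $|u|=f|\nabla f|$, so $L(u)=\frac12f^2=|u|^2/(2|\nabla f|^2)$, and $\alpha\le|\nabla f|\le1$.

(L2) The inequality $\ge$ is the definition of $L$. Equality is attained at $w=\nabla H(q)$ if $q\in\Sigma$. If $q\notin\Sigma$, then $H(q)=0$ is the limit of $\langle q,w\rangle-L(w)$ as $w\to0$, by (L1).

(L3) Let $d=\frac12(w-\nabla H(q))$. Since $\nabla H$ is $2$-Lipschitz, $H(q+d)\le H(q)+\langle\nabla H(q),d\rangle+|d|^2$. Hence $L(w)\ge\langle q+d,w\rangle-H(q+d)\ge\langle q,w\rangle-H(q)+\langle d,2d\rangle-|d|^2$.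

(L4) At $\varphi=0$ we have $h=1$, $h'=0$, $\nu=e_3$, $\nu'=e_1$, so \eqref{eq:gradH} gives $\nabla H(se_3)=se_3$ and $\operatorname{Hess}H(se_3)=\operatorname{diag}(1-\alpha^2,1)$.

(L5) Here $\alpha''<\alpha'$, so $\cos\alpha'\varphi\le\cos\alpha''\varphi$ where $f_{\delta'}>0$, and elsewhere $f_{\delta'}=0\le f_{\delta''}$. Thus $H_{\delta'}\le H_{\delta''}$, and the Legendre transform reverses the inequality.
\end{proof}

\section{Closed extremals}\label{sec:extremals}

Throughout this section $0<\delta<\pi$. We show that for irrational $\delta/\pi$ two kinds of limiting objects are excluded: nonconstant closed solutions of the Euler--Lagrange equation, and closed ``abnormal'' extremals, which arise when the multiplier tends to infinity.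

\begin{lemma}[isochrony]\label{lem:normal}
Let $\delta/\pi\notin\mathbf Q$. Let $p:[0,1]\to\mathbf R^3$ be a $C^1$ solution of $p'=p\times u$, $u=\nabla H(\Pi p)$, with $\operatorname{hol}(u)=I$. Then $\ell=f(\Pi p)$ is constant, and either $\ell=0$ and $u\equiv0$, or $p\equiv u\equiv2\pi ke_3$ for an integer $k\ge1$.
\end{lemma}

\begin{proof}
We have $\frac d{dt}H(\Pi p)=\langle u,p\times u\rangle=0$. If $\ell=0$, then $|u|\le f=0$. Let $\ell>0$, $\Gamma=\Gamma_u$ and $P=p(0)$, so that $\Gamma p\equiv P$ and $p(1)=p(0)$. Write $p=R\nu(\varphi)+p_2e_2$ with $Rh=\ell$ and $u=\ell(h\nu+h'\nu')$. By \eqref{eq:cross},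
\[
p\times u=\ell\,[\,Rh'e_2+p_2h\,\nu'-p_2h'\nu\,],\qquad p'=R'\nu+R\varphi'\nu'+p_2'e_2 .
\]
Hence $\varphi'=\ell p_2h/R=p_2\cos^2\alpha\varphi$ and $p_2'=\ell Rh'=\ell^2h'/h=-\alpha\ell^2\tan\alpha\varphi$. In the variable $\tau=\tan\alpha\varphi$ the system is exactly linear:
\begin{equation}\label{eq:harmonic}
\tau'=\alpha p_2,\qquad p_2'=-\alpha\ell^2\tau .
\end{equation}
So $\tau=A\sin(\alpha\ell t+c)$ and $p_2=\ell A\cos(\alpha\ell t+c)$ with $A\ge0$. As $R^2=\ell^2(1+\tau^2)$, we get $|P|^2=\ell^2(1+\tau^2)+p_2^2=\ell^2(1+A^2)$.

If $A=0$, then $p=u=\ell e_3$, and $e^{\ell\hat e_3}=I$ gives $\ell=2\pi k$.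

Let $A>0$. The pair $(\tau,p_2)$ determines $p$ and $u$ and conversely $p$ determines it; it moves on an ellipse with minimal period $T=2\pi/(\alpha\ell)$. From $p(1)=p(0)$ we get $1=mT$ with an integer $m\ge1$, and $\Gamma(1)=\Gamma(T)^m$ because $u$ is $T$-periodic. Also $\Gamma(T)P=\Gamma(T)p(T)=P$, so $\Gamma(T)$ is a rotation about $P$. To find its angle, follow the unit vector $\nu'=\nu'(\varphi(t))$, which is orthogonal to $p$ and $T$-periodic. Then $\Gamma\nu'$ is a unit vector orthogonal to $P$, with derivative $\Gamma(-\varphi'\nu+u\times\nu')$. Its angular velocity about $P$ is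
\[
\frac1{|P|}\big\langle-\varphi'\nu+u\times\nu',\,p\times\nu'\big\rangle=\frac1{|P|}\big(\varphi'p_2+\langle u,p\rangle\big)=\frac1{|P|}\Big(\frac{p_2^2}{1+\tau^2}+\ell^2\Big)=\frac{|P|}{1+\tau^2}.
\]
Here we used $p\times\nu'=Re_2-p_2\nu$, the identity $\langle u\times\nu',p\times\nu'\rangle=\langle u,p\rangle-\langle u,\nu'\rangle\langle\nu',p\rangle=\langle u,p\rangle=2H=\ell^2$, and $p_2^2=|P|^2-\ell^2(1+\tau^2)$. Since $\int_0^{2\pi}\frac{d\theta}{1+A^2\sin^2\theta}=\frac{2\pi}{\sqrt{1+A^2}}$, the rotation angle of $\Gamma(T)$ is
\[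
\int_0^T\frac{|P|\,dt}{1+A^2\sin^2(\alpha\ell t+c)}=\frac{|P|}{\alpha\ell}\cdot\frac{2\pi}{\sqrt{1+A^2}}=\frac{2\pi}\alpha=2\pi+2\delta,
\]
independently of $A$. Then $\Gamma(T)^m=I$ forces $m\delta\in\pi\mathbf Z$, which is excluded.
\end{proof}

\begin{remark}\label{rem:rational}
Irrationality cannot be dropped. If $m\delta\in\pi\mathbf Z$ and $\ell=2\pi m/\alpha$, the same computation shows that every amplitude $A>0$ gives a closed extremal. These extremals form a family emanating from $u^{(k)}$ with $k=m/\alpha=m+m\delta/\pi$, and the bracket in \eqref{eq:Q0} vanishes for the mode $m=\alpha k$.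
\end{remark}

Let $\nu_\pm=\nu(\pm\delta/2)$ be the edges of the sector. They are linearly independent because $\delta<\pi$, and $\nu_-\times\nu_+=\sin\delta\,e_2$. An abnormal extremal is a control that maximizes the linear function $\langle p(t),\cdot\rangle$ over $\overline{S_\delta}$ at almost every time. The proof below shows that such a curve consists of half circles of curvature $\kappa_1$ and $\kappa_2$ in alternation, and that a pair of them turns the frame by $2\delta$, which up to sign and modulo $2\pi$ is the angle found in Lemma~\ref{lem:normal}.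

\begin{lemma}[no closed abnormal extremals]\label{lem:abnormal}
Let $\delta/\pi\notin\mathbf Q$. Let $u\in L^2([0,1];\overline{S_\delta})$ have $\operatorname{hol}(u)=I$, and let $p=\Gamma_u^{-1}P$, $|P|=1$, satisfy $\langle p(t),w\rangle\le0$ for all $w\in S_\delta$ and all $t$, and $\langle p,u\rangle=0$ a.e. Then $u=0$ a.e.
\end{lemma}

\begin{proof}
Suppose $u$ is not a.e.\ zero. Write $u=x_-\nu_-+x_+\nu_+$ with $x_\pm\ge0$. Since $\langle p,\nu_\pm\rangle\le0$ and $\langle p,u\rangle=0$, we have $x_-\langle p,\nu_-\rangle=x_+\langle p,\nu_+\rangle=0$ a.e.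

\emph{The costate stays on a closed curve.} Suppose both $\langle p,\nu_\pm\rangle$ are negative at some time, and let $J$ be the maximal relatively open interval around it on which this persists. On $J$ we have $u=0$ a.e., so $p$ is constant on $\overline J$. Then $J$ is closed, $J=[0,1]$ and $u=0$ a.e., a contradiction. Hence $p$ stays on $\mathcal C=C_-\cup C_+$, where $C_\pm=\{p\in\mathbf S^2:\langle p,\nu_\pm\rangle=0,\ \langle p,\nu_\mp\rangle\le0\}$ are great semicircles with common endpoints $\pm e_2$. Since $\langle e_2\times\nu_-,\nu_+\rangle=\sin\delta=-\langle e_2\times\nu_+,\nu_-\rangle$, the simple closed curve $\mathcal C$ has the $2\pi$-periodic, locally bi-Lipschitz parametrization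
\[
c(\sigma)=\begin{cases}-\cos\sigma\,e_2-\sin\sigma\,(e_2\times\nu_-)\in C_-,&0\le\sigma\le\pi,\\ \cos(\sigma-\pi)\,e_2+\sin(\sigma-\pi)\,(e_2\times\nu_+)\in C_+,&\pi\le\sigma\le2\pi.\end{cases}
\]
From $(e_2\times\nu_\pm)\times\nu_\pm=-e_2$ we get $dc/d\sigma=c\times\nu_\pm$ on $C_\pm$, a unit vector.

\emph{It moves forward.} Lift $p$ to an absolutely continuous function $\sigma(t)$ with $p=c(\sigma)$. At a.e.\ time when $p$ is interior to $C_-$ we have $x_+=0$, so $p'=x_-\,p\times\nu_-$ and $\sigma'=x_-$; likewise $x_-=0$ and $\sigma'=x_+$ in the interior of $C_+$. At a.e.\ time when $p=\pm e_2$ we have $\sigma'=0$ and $p'=0$, because an absolutely continuous function has zero derivative a.e.\ on a level set; then $e_2\times u=0$, so $u=0$. In all cases $\sigma'=x_-+x_+$. As $p(1)=p(0)$ and $u\not\equiv0$, we get $\sigma(1)-\sigma(0)=2\pi m$ with $m\ge1$.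

\emph{The holonomy.} Let $\Gamma^*:\mathbf R\to\mathbf{SO}_3$ be the Lipschitz solution of $d\Gamma^*/d\sigma=\Gamma^*\hat\nu_\pm$, $\Gamma^*(0)=I$, the sign being that of the arc $C_\pm$ containing $c(\sigma)$. Then $\Gamma^*(\sigma+2\pi)=g\Gamma^*(\sigma)$ with $g=e^{\pi\hat\nu_-}e^{\pi\hat\nu_+}$. The function $t\mapsto\Gamma^*(\sigma(t))$ is absolutely continuous, and by the three cases above its derivative is $\Gamma^*(\sigma(t))\hat u(t)$ a.e. Hence $\Gamma_u(t)=\Gamma^*(\sigma(0))^{-1}\Gamma^*(\sigma(t))$, and $\operatorname{hol}(u)$ is conjugate to $g^m$. Each half-turn $e^{\pi\hat\nu_\pm}$ reverses $e_2$ and acts on $\mathbf R^2$ as the reflection in the line $\mathbf R\nu_\pm$. The lines meet at the angle $\delta$, so $g$ is a rotation about $e_2$ by $\pm2\delta$. Thus $g^m=I$ forces $m\delta\in\pi\mathbf Z$, a contradiction.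
\end{proof}

\section{Reduction to step controls}\label{sec:approx}

In this section $\delta\in(0,\pi]$ is arbitrary. The functional $\int L(u)\,dt$ gives no control of the $C^r$ topology, so we replace $\mathcal B_\delta$ by finite-dimensional spaces. For $N\ge1$ let $\Delta_i=[\frac{i-1}N,\frac iN)$. An \emph{$N$-step control} is a control constant on each $\Delta_i$, identified with $(u_1,\dots,u_N)\in(\mathbf R^2)^N$; when step controls are discussed, $u_i$ denotes the value on $\Delta_i$. Let
\[
M_N(\delta)=\{u\in S_\delta^N:\operatorname{hol}(u)=I\}.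
\]
If $N$ divides $N'$, then $M_N(\delta)\subset M_{N'}(\delta)$. Neither of $\mathcal B_\delta$ and $M_N(\delta)$ contains the other, so we compare both with a larger space of measurable controls. Let
\[
K_j=\{u\in S_\delta:|u|\le j,\ \operatorname{dist}(u,\mathbf R^2\setminus S_\delta)\ge1/j\},\qquad\mathcal X_j=\{u\in L^1:u\in K_j\text{ a.e.},\ \operatorname{hol}(u)=I\},
\]
with the $L^1$ topology on $\mathcal X_j$. The sets $K_j$ are compact, and convex because the distance to the complement of a convex set is a concave function on the set. Every compact subset of $S_\delta$ lies in some $K_j$, and $u+a\in K_{j+1}$ if $u\in K_j$ and $|a|\le\eta_j:=\frac1{j(j+1)}$. Averaging preserves the convex constraint but destroys the closing condition; the margin $\eta_j$, available because the curvature interval is open, leaves room to restore it.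

\begin{lemma}\label{lem:approx}
Let $Q\subset\mathcal X_j$ be compact.
\begin{enumerate}
\item[(a)] There is a continuous map $\Theta:[0,1]\times Q\to\mathcal X_{j+1}$ with $\Theta_0=\mathrm{id}$ and $\Theta_1:Q\to\mathcal B_\delta$ continuous. If $Q_0\subset Q\cap\mathcal B_\delta$ is compact in $\mathcal B_\delta$, then $\Theta$ maps $[0,1]\times Q_0$ continuously into $\mathcal B_\delta$.
\item[(b)] Given $m_1$, there are $m\ge m_1$ and a continuous map $\Theta:[0,1]\times Q\to\mathcal X_{j+1}$ with $\Theta_0=\mathrm{id}$, $\Theta_1:Q\to M_{2^m}(\delta)$ continuous, and $\Theta_s=\mathrm{id}$ on $Q\cap M_{2^{m_1}}(\delta)$.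
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Step 1: $D_u:L^1\to\mathbf R^3$ is onto for $u\in\mathcal X_j$.} If $P\ne0$ annihilates the image, then by \eqref{eq:costate} the costate has $\Pi p\equiv0$, so $p\equiv\pm|P|e_2$ is constant by continuity. But $p'=\pm|P|e_2\times u\ne0$ a.e.

\emph{Step 2: restoring the closing condition.} Let $\mathcal D\subset L^1$ be the space of smooth periodic controls in case (a) and of dyadic step controls in case (b). It is dense, so $D_u(\mathcal D)$ is a dense subspace of $\mathbf R^3$, that is, all of it, for $u\in Q$. Three elements of $\mathcal D$ whose images span at $u$ also span near $u$, because $a(u)=D_uw$ is continuous in $u$. By compactness there are $w_1,\dots,w_l\in\mathcal D$ such that the vectors $a_i(u)=D_uw_i$ span $\mathbf R^3$ for every $u\in Q$. Put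
\[
\Psi(u,\xi)=\log\operatorname{hol}\Big(u+\sum_i\langle a_i(u),\xi\rangle w_i\Big),\qquad B(u)=\sum_ia_i(u)a_i(u)^T,\qquad\xi\in\mathbf R^3 .
\]
The maps $\Psi$ and $\partial_\xi\Psi$ are defined and continuous on an open subset of $L^1\times\mathbf R^3$ containing $Q\times\{0\}$. For $u\in Q$ we have $\Psi(u,0)=0$, and $\partial_\xi\Psi(u,0)=B(u)$ is positive definite. The set on which $\Psi$ is defined, $B(u)$ is invertible and $\|\mathrm{Id}-B(u)^{-1}\partial_\xi\Psi(u,\xi)\|<\frac12$ is open and contains the compact set $Q\times\{0\}$, hence contains $O_0\times\{|\xi|\le\sigma\}$ for a neighborhood $O_0$ of $Q$ and some $\sigma>0$. Decrease $\sigma$ so that $\sigma\sum_i\|w_i\|_{L^1}\|w_i\|_{L^\infty}\le\eta_j$, and let $O\subset O_0$ be the neighborhood of $Q$ on which $|B(u)^{-1}\Psi(u,0)|<\sigma/2$. For $u\in O$ the map $\xi\mapsto\xi-B(u)^{-1}\Psi(u,\xi)$ is $\frac12$-Lipschitz on the ball $\{|\xi|\le\sigma\}$ and moves $0$ by less than $\sigma/2$, so it maps the ball to itself. Its unique fixed point $\xi(u)$ solves $\Psi(u,\xi(u))=0$, is continuous in $u$ (fixed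 points of uniform contractions depend continuously on parameters), and vanishes if $\operatorname{hol}(u)=I$. Let
\[
\operatorname{cor}(u)=u+\sum_i\langle a_i(u),\xi(u)\rangle w_i,\qquad u\in O .
\]
Then $\operatorname{hol}(\operatorname{cor}(u))=I$; $\operatorname{cor}(u)=u$ if $\operatorname{hol}(u)=I$; and $\|\operatorname{cor}(u)-u\|_{L^\infty}\le\eta_j$ because $|a_i(u)|\le\|w_i\|_{L^1}$.

\emph{Step 3: the homotopy.} Let $\mathcal S_m$ be convolution on $\mathbf R/\mathbf Z$ with a smooth nonnegative approximate identity in case (a), and averaging over the dyadic intervals of length $2^{-m}$ in case (b). The values of $\mathcal S_mu$ are averages of values of $u$, so $(1-s)u+s\mathcal S_mu$ has values in $K_j$ for $u\in Q$. The $\mathcal S_m$ are contractions of $L^1$ converging strongly to the identity, so $\mathcal S_mu\to u$ uniformly on the compact set $Q$ (use a finite $\epsilon$-net). For $m$ large, $(1-s)u+s\mathcal S_mu\in O$ for all $u\in Q$, $s\in[0,1]$, and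
\[
\Theta_s(u)=\operatorname{cor}\big((1-s)u+s\mathcal S_mu\big)=(1-s)u+s\mathcal S_mu+\sum_ic_i(s,u)w_i
\]
lies in $\mathcal X_{j+1}$, with continuous real coefficients $c_i$ and $\Theta_0=\mathrm{id}$. In case (a), $\mathcal S_m:L^1\to C^\infty$ is continuous and the $w_i$ are smooth, so the formula shows that $\Theta_1$ is continuous into $\mathcal B_\delta$ and that $\Theta$ is continuous from $[0,1]\times Q_0$ to $\mathcal B_\delta$. In case (b) take $m\ge m_1$ so large that all $w_i$ are $2^m$-step controls. Then $\Theta_1(u)\in M_{2^m}(\delta)$, and for $u\in Q\cap M_{2^{m_1}}(\delta)$ we have $\mathcal S_mu=u$, so $\Theta_s(u)=\operatorname{cor}(u)=u$.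
\end{proof}

\begin{corollary}\label{cor:limit}
$H_*(\mathcal B_\delta)\cong\varinjlim_jH_*(\mathcal X_j)\cong\varinjlim_mH_*(M_{2^m}(\delta))$, and both isomorphisms are induced by inclusions of singular chain complexes into $\bigcup_jC_*(\mathcal X_j)$.
\end{corollary}

\begin{proof}
The values taken by the controls in a compact subset of $\mathcal B_\delta$ or of $M_{2^m}(\delta)$ form a compact subset of $S_\delta$, which lies in some $K_j$. So $C_*(\mathcal B_\delta)$ and $\bigcup_mC_*(M_{2^m}(\delta))$ are subcomplexes of $\bigcup_jC_*(\mathcal X_j)$, and the homology of an increasing union of complexes is the direct limit of the homologies. A cycle in $\mathcal X_j$ has compact support $Q$ and is homologous in $\mathcal X_{j+1}$ to its image under $\Theta_1$; this gives surjectivity. For injectivity let $z$ be a cycle in $\mathcal B_\delta$ (or in $M_{2^{m_1}}(\delta)$) with support $Q_0$, bounding a chain in $\mathcal X_j$ with support $Q\supset Q_0$. Then $\Theta_1(z)$ bounds in $\mathcal B_\delta$ (or in $M_{2^m}(\delta)$), and by the last clause of (a) it is homologous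 to $z$ in $\mathcal B_\delta$ (by the last clause of (b) it equals $z$).
\end{proof}

\section{Critical points of the discretized functional}\label{sec:critical}

In this section $0<\delta<\pi$ and $\delta/\pi\notin\mathbf Q$. By (L1), $L$ stays bounded as $u$ approaches an edge of $S_\delta$, so its sublevel sets in the open sector are not compact. We add a small barrier,
\[
b_\delta(u)=\frac1{\langle u,n_+\rangle}+\frac1{\langle u,n_-\rangle},\qquad n_\pm=\sin\tfrac\delta2\,e_3\mp\cos\tfrac\delta2\,e_1 .
\]
For $u=R\nu(\psi)$ we have $\langle u,n_\pm\rangle=R\sin(\frac\delta2\mp\psi)$, so $S_\delta$ is the set where both linear forms are positive. Thus $b_\delta$ is smooth, convex and $(-1)$-homogeneous on $S_\delta$, symmetric under $u_1e_1+u_3e_3\mapsto-u_1e_1+u_3e_3$, at least $2/|u|$, and tends to $\infty$ at $\partial S_\delta$. For $\varepsilon\ge0$ put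
\[
G_\varepsilon=L+\varepsilon b_\delta,\qquad E_\varepsilon(u)=\int_0^1G_\varepsilon(u(t))\,dt,\qquad c_k=2\pi^2(k+\tfrac12)^2 .
\]
The definition of $E_\varepsilon$ does not depend on $N$, and by (L4) $E_0(u^{(k)})=2\pi^2k^2\in(c_{k-1},c_k)$.

\begin{lemma}\label{lem:manifold}
Let $N\ge2$ and $M_N^\circ=\{u\in M_N(\delta):|u_i|<\pi N\text{ for all }i\}$. For $u\in M_N^\circ$ the restriction of $D_u$ to $N$-step controls is onto, so $M_N^\circ$ is a smooth manifold of dimension $2N-3$. If $\varepsilon>0$ and $N>(2J+1)^2$, then $\{u\in M_N(\delta):E_\varepsilon(u)\le c_J\}$ is a compact subset of $M_N^\circ$.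
\end{lemma}

\begin{proof}
Suppose $P\ne0$ annihilates the image. By \eqref{eq:costate} the mean of $\Pi p$ over each $\Delta_i$ vanishes. On $\Delta_i$ the costate rotates uniformly about $o_i=u_i/|u_i|$ through the total angle $\vartheta_i=|u_i|/N\in(0,\pi)$. If its value at the midpoint is $x\,o_i+y\,e_2+z\,(e_2\times o_i)$, its mean over $\Delta_i$ is $x\,o_i+\frac{\sin(\vartheta_i/2)}{\vartheta_i/2}\big(y\,e_2+z\,(e_2\times o_i)\big)$. As $o_i$ and $e_2\times o_i$ span $\mathbf R^2$, we get $x=z=0$: the midpoint value is $y_ie_2$ with $|y_i|=|P|$. Solving $p'=p\times u$ forward from the midpoint of $\Delta_1$ and backward from that of $\Delta_2$, and matching at $t=1/N$, we obtain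
\[
y_1\big(\cos\tfrac{\vartheta_1}2\,e_2+\sin\tfrac{\vartheta_1}2\,e_2\times o_1\big)=y_2\big(\cos\tfrac{\vartheta_2}2\,e_2-\sin\tfrac{\vartheta_2}2\,e_2\times o_2\big).
\]
The cosines are positive, so $y_1=y_2$, and then $\sin\frac{\vartheta_1}2\,o_1=-\sin\frac{\vartheta_2}2\,o_2$. This is impossible, since the left side has positive and the right side negative $e_3$-component.

If $E_\varepsilon(u)\le c_J$, then $\frac1{2N}|u_i|^2\le c_J$ by (L1), so $|u_i|^2\le4\pi^2(J+\frac12)^2N<\pi^2N^2$. Moreover $G_\varepsilon(u_i)\le Nc_J$ because $G_\varepsilon\ge0$, and $\{G_\varepsilon\le Nc_J\}$ is compact in $S_\delta$ because $G_\varepsilon\to\infty$ at $\partial S_\delta$ and at infinity.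
\end{proof}

By the Lagrange multiplier rule, $u\in M_N^\circ$ is critical for $E_\varepsilon$ if and only if there is $P$ with $\int\langle\nabla G_\varepsilon(u),w\rangle\,dt=\langle P,D_uw\rangle$ for all $N$-step controls $w$. With $p=\Gamma_u^{-1}P$ and $\bar p$ the step function whose value on $\Delta_i$ is the mean of $p$ over $\Delta_i$, this reads
\begin{equation}\label{eq:crit}
\nabla G_\varepsilon(u(t))=\Pi\bar p(t)\quad\text{for all }t .
\end{equation}
Since $G_\varepsilon$ is strictly convex, \eqref{eq:crit} says that $u(t)$ maximizes $\langle\bar p(t),\cdot\rangle-G_\varepsilon$ on $S_\delta$. By symmetry and (L4), $\nabla G_\varepsilon(2\pi ke_3)$ is a multiple of $e_3$, so $u^{(k)}$ satisfies \eqref{eq:crit} with the constant costate $p=\nabla G_\varepsilon(2\pi ke_3)$, for every $\varepsilon\ge0$ and $N>2k$.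

\begin{proposition}\label{prop:only}
Given $J\ge1$, there are $\varepsilon_0>0$ and $N_0>(2J+1)^2$ such that for $0<\varepsilon\le\varepsilon_0$ and $N\ge N_0$ every critical point of $E_\varepsilon|_{M_N^\circ}$ with $E_\varepsilon\le c_J$ is one of $u^{(1)},\dots,u^{(J)}$.
\end{proposition}

\begin{proof}
If $E_\varepsilon(u^{(k)})\le c_J$, then $2\pi^2k^2\le c_J$ and $k\le J$. So if the proposition fails, there are $\varepsilon_n\to0$, $N_n\to\infty$ and critical points $u_n$ with $E_{\varepsilon_n}(u_n)\le c_J$, none equal to any $u^{(k)}$. Let $P_n,p_n,\bar p_n$ be as in \eqref{eq:crit}, $\Gamma_n=\Gamma_{u_n}$ and $G_n=G_{\varepsilon_n}$. By (L1), $\int|u_n|^2\le2c_J$. We pass to subsequences without notice. Either the multipliers blow up, and we find an abnormal extremal in the limit, or they stay bounded, and the limit is a great circle; in the second case a blow-up argument shows that $u_n$ cannot accumulate at the circle.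

\emph{Case 1: $|P_n|\to\infty$.} Let $\tilde p_n=p_n/|P_n|$. The derivatives of $\Gamma_n$ are bounded in $L^2$, so the $\Gamma_n$ and the $\tilde p_n=\Gamma_n^{-1}P_n/|P_n|$ are uniformly H\"older continuous of exponent $\frac12$. We may assume $u_n\to u$ weakly in $L^2$, $\Gamma_n\to\Gamma$ uniformly and $P_n/|P_n|\to\tilde P$. Passing to the limit in $\Gamma_n(t)=I+\int_0^t\Gamma_n\hat u_n$ gives $\Gamma=\Gamma_u$, so $\operatorname{hol}(u)=I$ and $\tilde p_n\to\tilde p=\Gamma_u^{-1}\tilde P$ uniformly. Since $N_n\to\infty$, also $\bar p_n/|P_n|\to\tilde p$ uniformly. The closed convex set $L^2([0,1];\overline{S_\delta})$ is weakly closed, so it contains $u$. For fixed $w\in S_\delta$, maximality and $G_n\ge0$ give $\langle\bar p_n,w\rangle-G_n(w)\le\langle\bar p_n,u_n\rangle$. Divide by $|P_n|$, integrate over an arbitrary interval and let $n\to\infty$; as $G_n(w)$ is bounded, we get $\langle\tilde p,w\rangle\le\langle\tilde p,u\rangle$ a.e. Off a null set this holds for all $w$ in a countable dense set, hence for all $w\in S_\delta$. Scaling $w\to\infty$ gives $\langle\tilde p,w\rangle\le0$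 for a.e.\ $t$, hence all $t$; scaling $w\to0$ gives $\langle\tilde p,u\rangle\ge0$, and so $\langle\tilde p,u\rangle=0$ a.e.\ because $u\in\overline{S_\delta}$. Lemma~\ref{lem:abnormal} yields $u=0$, so $\Gamma_n\to I$ uniformly, contradicting Lemma~\ref{lem:small}.

\emph{Case 2: $P_n\to P$.} We first show $\|u_n-\nabla H(\Pi\bar p_n)\|_{L^\infty}\to0$. Let $q=\Pi\bar p_n(t)$; it lies in a fixed compact disc $\mathsf B$. By (L3), maximality of $u_n(t)$ and $b_\delta\ge0$, for all $w\in S_\delta$,
\[
\tfrac14|u_n(t)-\nabla H(q)|^2\le H(q)-\langle q,u_n(t)\rangle+L(u_n(t))\le H(q)-\langle q,w\rangle+L(w)+\varepsilon_nb_\delta(w).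
\]
Given $\theta>0$, by (L2) each $q\in\mathsf B$ has a $w$ with $H(q)-\langle q,w\rangle+L(w)<\theta$; the same $w$ works near $q$, so finitely many $w$ suffice for $\mathsf B$. For $n$ large the left side is below $2\theta$ for all $t$, which proves the claim. Hence $u_n$ is bounded, the $p_n$ are uniformly Lipschitz, $p_n\to p$ and $\bar p_n\to p$ uniformly, and $u_n\to u=\nabla H(\Pi p)$ uniformly. Then $\Gamma_n\to\Gamma_u$ uniformly, $\operatorname{hol}(u)=I$ and $p=\Gamma_u^{-1}P$ is a $C^1$ solution of $p'=p\times u$. In Lemma~\ref{lem:normal} the alternative $u\equiv0$ contradicts Lemma~\ref{lem:small}. So $u=p=\bar u:=\omega e_3$ with $\omega=2\pi k$.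

Let $\bar P_n=\nabla G_n(\omega e_3)$, a multiple of $e_3$ tending to $\omega e_3$, and rescale:
\[
d_n=\|u_n-\bar u\|_{L^\infty}+|P_n-\bar P_n|,\qquad v_n=\frac{u_n-\bar u}{d_n},\qquad q_n=\frac{p_n-\bar P_n}{d_n}.
\]
Here $d_n>0$ because $u_n\ne\bar u$, and $d_n\to0$. Since $\bar P_n\times\bar u=0$, we have $q_n'=q_n\times u_n+\bar P_n\times v_n$. The first term is orthogonal to $q_n$, so $|q_n(t)|\le|q_n(0)|+|\bar P_n|\,\|v_n\|_{L^\infty}$ is bounded; then $q_n'$ is bounded, and $q_n\to q$ uniformly, as do the step means $\bar q_n$. Subtracting $\nabla G_n(\bar u)=\bar P_n$ from \eqref{eq:crit} gives $Z_n(t)v_n(t)=\Pi\bar q_n(t)$ with $Z_n=\int_0^1\operatorname{Hess}G_n(\bar u+s(u_n-\bar u))\,ds$. As $G_n\to L$ in $C^2$ near $\omega e_3$, $Z_n\to\operatorname{Hess}L(\omega e_3)$ uniformly. By (L4), $v_n\to v=(1-\alpha^2)q_1e_1+q_3e_3$ uniformly, where $q_1,q_2,q_3$ are the components of $q$. The limit satisfies $\|v\|_{L^\infty}+|q(0)|=1$; $q(1)=q(0)$, because $p_n(1)=p_n(0)$; $D_{\bar u}v=0$, because $0=F(u_n)-F(\bar u)=d_nD_{\bar u}v_n+O(d_n^2)$; and $q'=\omega(q\times e_3+e_3\times v)$,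 that is,
\[
q_1'=\omega q_2,\qquad q_2'=-\omega q_1+\omega(1-\alpha^2)q_1=-\omega\alpha^2q_1,\qquad q_3'=0 .
\]
The time-one map of the $(q_1,q_2)$ system has eigenvalues $e^{\pm2\pi i\alpha k}\ne1$, since $\alpha$ is irrational. So $q_1=q_2=0$. Then $v=q_3e_3$ is constant and $0=D_{\bar u}v=q_3e_3$. Thus $v=0$ and $q=0$, contradicting the normalization.
\end{proof}

Fix $k$ and use the notation of Section~\ref{sec:second}. For $N>2k$, $N\ge 2$, the tangent space of $M_N^\circ$ at $u^{(k)}$ is $\mathcal T_N=\mathcal T\cap\{N\text{-step controls}\}$, and by Lemma~\ref{lem:second} the Hessian of $E_\varepsilon$ there is the restriction of the form $Q_\varepsilon$ given by \eqref{eq:Q} with $G=G_\varepsilon$. By (L4), $Q_0$ is the form \eqref{eq:Q0}.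

\begin{proposition}\label{prop:index}
Given $k\ge1$, there are a power of two $N_1>2k$, a number $\varepsilon_1>0$ and a subspace $V\subset\mathcal T_{N_1}$ of dimension $\lambda_k(\delta)$ on which $Q_0$ is negative definite, such that for $0\le\varepsilon\le\varepsilon_1$ and every multiple $N$ of $N_1$ the point $u^{(k)}$ is a nondegenerate critical point of $E_\varepsilon|_{M_N^\circ}$ of index $\lambda_k(\delta)$.
\end{proposition}

\begin{proof}
Let $\lambda=\lambda_k(\delta)=\dim\mathcal T^-$ (Lemma~\ref{lem:index}). Let $\mathcal D$ be the space of dyadic step controls. It is dense in $L^2$, so $D_{\bar u}(\mathcal D)=\mathbf R^3$; choose a linear right inverse $\iota:\mathbf R^3\to\mathcal D$. If $w\in\mathcal T$ and $\mathcal D\ni w_n\to w$, then $w_n-\iota D_{\bar u}w_n\in\mathcal D\cap\mathcal T$ also tends to $w$. As $Q_0$ is a bounded form, a basis of $\mathcal T^-$ can be perturbed to elements of $\mathcal D\cap\mathcal T$ spanning a space $V$ as required. In \eqref{eq:Q}, the Hessian and $g$ depend on $\varepsilon$ through $\varepsilon\operatorname{Hess}b_\delta(\omega e_3)$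 and $\varepsilon\nabla b_\delta(\omega e_3)$, and the factors $k/(k^2-m^2)$ are bounded, so $|Q_\varepsilon-Q_0|\le C\varepsilon\|w\|_{L^2}^2$. For small $\varepsilon$, independent of $N$, $Q_\varepsilon$ is negative definite on $V$ and positive definite on $\mathcal T^+$. The first property gives index at least $\lambda$ on $\mathcal T_N\supset V$. A subspace of $\mathcal T_N$ on which $Q_\varepsilon\le0$ meets $\mathcal T^+$ trivially, so its dimension is at most $\operatorname{codim}\mathcal T^+=\lambda$; thus index plus nullity is at most $\lambda$.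
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

Two difficulties remain. The parameters $\varepsilon$ and $N$ in Proposition~\ref{prop:only} depend on the level $J$, and $\delta/\pi$ may be rational. Both force us to change the functional as the level rises, and we must show that the homology found at one stage survives to the next. We arrange that the functionals decrease, so that the sublevel sets are nested, and we represent each generator by a disc that serves for two consecutive functionals.

\subsection*{Morse theory}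
Let $E$ be a smooth function on a manifold $M$, write $M^a=\{E\le a\}$, and let $a<b$ with $M^b$ compact. We recall from \cite[\S3]{Milnor}:
\begin{enumerate}
\item[(M1)] if $E$ has no critical value in $[a,b]$, then $M^a$ is a deformation retract of $M^b$;
\item[(M2)] if $z$ is the only critical point in $E^{-1}[a,b]$, nondegenerate of index $\lambda$ with value $v\in(a,b)$, and $E=v-|x|^2+|y|^2$ in a Morse chart $(x,y)$ at $z$ with $x\in\mathbf R^\lambda$, then for small $\eta>0$ the cell $e=\{y=0,|x|^2\le\eta\}$ meets $M^{v-\eta}$ in $\partial e$, and $M^{v-\eta}\cup e$ is a deformation retract of $M^{v+\eta}$;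
\item[(M3)] if $b$ is a regular value and all critical points in $M^b$ are nondegenerate, then $M^b$ has the homotopy type of a finite CW complex with one cell of dimension $\lambda$ for each critical point of index $\lambda$.
\end{enumerate}

\begin{lemma}\label{lem:disc}
In the situation of \textup{(M2)} let $a<a'\le v$ and $U=\{E<a'\}$. Then $H_*(M^b,M^a)\to H_*(M^b,U)$ is an isomorphism, and these groups are $\mathbf Z$ in degree $\lambda$ and $0$ otherwise. Let $D\subset M^b$ be a smooth closed $\lambda$-disc with center $z$ such that $E|_D$ has negative definite Hessian at $z$, $E<v$ on $D\setminus\{z\}$, and $\partial D\subset U$. Then the class $[D,\partial D]$ generates $H_\lambda(M^b,U)$.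
\end{lemma}

\begin{proof}
Let $U'=\{E<v\}$. A compact subset of $U$ lies in some $M^{a''}$ with $a<a''<a'$, which retracts onto $M^a$ by (M1). So $M^a\to U$ induces an isomorphism in homology, and so do $M^a\to U'$ and $M^{v-\eta}\to U'$. By the five lemma, (M1), (M2) and excision,
\[
H_*(M^b,M^a)\cong H_*(M^b,U)\cong H_*(M^b,U')\cong H_*(M^b,M^{v-\eta})\cong H_*(e,\partial e),
\]
all maps being induced by inclusions. It remains to show that $[D,\partial D]=\pm[e,\partial e]$ in $H_\lambda(M^b,U')$. The class $[D,\partial D]$ is the image of a generator of $H_\lambda(D,D\setminus\{z\})$, so $D$ may be replaced by any smaller disc around $z$ in $D$; the same holds for $e$. The form $-|x|^2+|y|^2$ is negative definite on the $\lambda$-dimensional space $T_zD$, which is therefore the graph of a linear map $x\mapsto y$ of norm less than $1$. So near $z$ the disc $D$ is a graph $y=g(x)$, $|x|\le\eta'$, with $|g(x)|<|x|$ for $x\ne0$. The homotopy $(x,(1-s)g(x))$ keeps $E<v$ off the center and ends at a disc in $e$.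
\end{proof}

\subsection*{The stages}
Let $\delta\in(0,\pi]$ and $\lambda_k=\lambda_k(\delta)$. The function $\beta$ is continuous and increasing, and $\lceil x'\rceil=\lceil x\rceil$ for $x'$ slightly less than $x$. So there are $\delta_1<\delta_2<\dots$ with limit $\delta$, with $\delta_j/\pi\notin\mathbf Q$ and $\lambda_k(\delta_j)=\lambda_k$ for $k\le j$. (Approximation from below is dictated by $S_\delta=\bigcup_jS_{\delta_j}$; it is the reason why the ceiling function appears in $\lambda_k$.) Write $L_j=L_{\delta_j}$, $b_j=b_{\delta_j}$ and $E_{0,j}=\int L_j$.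

\emph{Discs.} Apply Proposition~\ref{prop:index} for $\delta_j$ and each $k\le j$, and let $\hat N_j$ be the largest of the numbers $N_1$. Choose a smooth closed $\lambda_k$-disc $D_{k,j}$ in the manifold $M^\circ_{\hat N_j}$ for $\delta_j$, with center $u^{(k)}$ and tangent space $V$ there (a point if $\lambda_k=0$). The Hessian of $E_{0,j}|_{D_{k,j}}$ at the center is $Q_0|_V$, which is negative definite; shrink the disc so that $E_{0,j}<2\pi^2k^2$ off the center. These two properties hold for $E_{0,j+1}$ on $D_{k,j}$ as well: by (L5) and (L4), $E_{0,j}-E_{0,j+1}$ is nonnegative on the disc and vanishes at the center, so its Hessian there is positive semidefinite.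

\emph{Barriers.} Choose inductively $\varepsilon_j>0$ so small that $E_j=\int(L_j+\varepsilon_jb_j)$ satisfies:
\begin{enumerate}
\item[(S1)] $\varepsilon_j$ is admissible in Proposition~\ref{prop:only} for $\delta_j$, $J=j$, and in Proposition~\ref{prop:index} for $\delta_j$, $k\le j$; and $E_j(u^{(k)})<c_k$ for $k\le j$;
\item[(S2)] for $D=D_{k,j}$, $k\le j$, and for $D=D_{k,j-1}$, $k\le j-1$: $E_j|_D$ has negative definite Hessian at the center, $E_j<E_j(u^{(k)})$ on $D$ off the center, and $E_j<2\pi^2k^2$ on $\partial D$;
\item[(S3)] $\varepsilon_jb_j\le\varepsilon_{j-1}b_{j-1}$ on $S_{\delta_{j-1}}$.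
\end{enumerate}
For (S2), note that $\int b_j$ is smooth on the compact disc $D$ and that the center is critical for every $\varepsilon$. In a chart of $D$, the Hessian of $E_{0,j}+\varepsilon\int b_j$ is negative definite on a fixed small ball around the center for all small $\varepsilon$, so the center is a strict maximum on that ball; on the rest of $D$ we have $E_{0,j}\le2\pi^2k^2-\theta$ for some $\theta>0$, so $E_j<2\pi^2k^2\le E_j(u^{(k)})$ there for small $\varepsilon_j$. For (S3), the ratio $b_j/b_{j-1}$ is $0$-homogeneous, $b_j$ is bounded on the unit vectors of $\overline{S_{\delta_{j-1}}}$ because $\delta_{j-1}<\delta_j$, and $b_{j-1}\ge2$ on unit vectors.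

\emph{Sublevel sets.} Let $N_j$ be a power of two that is at least $2^j$, $N_{j-1}$, $\hat N_j$ and the number $N_0$ of Proposition~\ref{prop:only}. For $0\le k\le j$ put
\[
A_j^k=\{u\in M_{N_j}(\delta_j):E_j(u)\le c_k\},\qquad U_j^k=\{u\in M_{N_j}(\delta_j):E_j(u)<2\pi^2k^2\},\qquad A_j=A_j^j .
\]
By (L5) and (S3), $E_{j+1}\le E_j$ on step controls with values in $S_{\delta_j}$, so $A_j^k\subset A_{j+1}^k$ and $U_j^k\subset U_{j+1}^k$.

\subsection*{Homology of one stage}
By Lemma~\ref{lem:manifold}, $A_j$ is a compact sublevel set of $E_j$ on a manifold. By (S1) its critical points are exactly $u^{(1)},\dots,u^{(j)}$, nondegenerate of index $\lambda_k$, with values in $[2\pi^2k^2,c_k)\subset(c_{k-1},c_k)$. The set $A_j^0$ is empty, since otherwise $E_j$ would have a minimum with value at most $c_0$. By Lemma~\ref{lem:disc}, $H_*(A_j^k,A_j^{k-1})$ is $\mathbf Z$ in degree $\lambda_k$ and $0$ otherwise. All $\lambda_k$ are even. By induction on $k$, the long exact sequence of the pair shows that $H_*(A_j^k)$ vanishes in odd degrees and that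
\begin{equation}\label{eq:ses}
0\to H_i(A_j^{k-1})\to H_i(A_j^k)\to H_i(A_j^k,A_j^{k-1})\to0
\end{equation}
is exact. Hence $H_i(A_j)$ is free of rank $\#\{k\le j:\lambda_k=i\}$.

\subsection*{From one stage to the next}
Let $1\le k\le j$ and $D=D_{k,j}$. Consider the commutative square of maps induced by inclusions
\[
\begin{array}{ccc}
H_{\lambda_k}(A_j^k,A_j^{k-1})&\longrightarrow&H_{\lambda_k}(A_{j+1}^k,A_{j+1}^{k-1})\\[2pt]
\downarrow&&\downarrow\\[2pt]
H_{\lambda_k}(A_j^k,U_j^k)&\longrightarrow&H_{\lambda_k}(A_{j+1}^k,U_{j+1}^k).
\end{array}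
\]
Apply Lemma~\ref{lem:disc} with $a=c_{k-1}$, $a'=2\pi^2k^2$, $b=c_k$, once to $E_j$ and once to $E_{j+1}$. The vertical maps are isomorphisms. By (S2) for $E_j$, the disc $D$ lies in $A_j^k$ and $[D,\partial D]$ generates the lower left group; by (S2) for $E_{j+1}$, where $\dim D=\lambda_k$ is again the index, $[D,\partial D]$ generates the lower right group. So the top map is an isomorphism, and in the other degrees both groups vanish. By induction on $k$ and the five lemma, $H_*(A_j)\to H_*(A_{j+1}^j)$ is an isomorphism. By \eqref{eq:ses}, $H_i(A_{j+1}^j)\to H_i(A_{j+1})$ is an isomorphism for $i\ne\lambda_{j+1}$. Since $\lambda_j\to\infty$, the groups $H_i(A_j)$ stabilize for each $i$, and $\varinjlim_jH_i(A_j)$ is free of rank $\#\{k\ge1:\lambda_k=i\}$.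

\subsection*{Exhaustion}
Let $Q\subset M_{2^m}(\delta)$ be compact. The values of its controls form a compact subset of $S_\delta=\bigcup_jS_{\delta_j}$, so $Q\subset M_{2^m}(\delta_{j_0})$ for some $j_0$. For $j\ge\max(j_0,m)$ we have $Q\subset M_{N_j}(\delta_j)$ and $E_j\le E_{j_0}\le\max_QE_{j_0}$ on $Q$, while $c_j\to\infty$. Hence $Q\subset A_j$ for large $j$. Conversely $A_j\subset M_{N_j}(\delta)$. So $\bigcup_jC_*(A_j)=\bigcup_mC_*(M_{2^m}(\delta))$, and Corollary~\ref{cor:limit} gives $H_*(\mathcal B_\delta)\cong\varinjlim_jH_*(A_j)$. This proves Theorem~\ref{thm:A}, and with it Theorem~\ref{thm:B}. \qed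

\section{Further consequences}\label{sec:complements}

\begin{proposition}[cell structure]\label{prop:cells}
Let $r<\infty$. Then $\mathcal L_{\kappa_1}^{\kappa_2}$ is homotopy equivalent to $\mathbf{SO}_3\times W_\delta$, where $W_\delta$ is a CW complex with exactly one cell of dimension $\lambda_k(\delta)$ for each $k\ge1$ and no other cells.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:B}, $\mathcal B_\delta$ is the level set $\operatorname{hol}^{-1}(I)$ in an open subset of the Banach space $C^{r-2}\times C^{r-1}$. On this level set $D_u$ maps the smooth periodic controls onto $\mathbf R^3$ (Steps 1 and 2 in the proof of Lemma~\ref{lem:approx}), so $\mathcal B_\delta$ is a metrizable Banach manifold. Such a manifold has the homotopy type of a CW complex \cite{Palais}.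

Its components are simply connected. Indeed, by Lemma~\ref{lem:approx}(b) and the exhaustion, a loop in $\mathcal B_\delta$ is freely homotopic in some $\mathcal X_j$ to a loop in some $A_i$. By (M3), $A_i$ has the homotopy type of a complex with even-dimensional cells only, so the second loop is contractible in $A_i$. The compact set $A_i$ lies in some $\mathcal X_{j'}$, so the original loop extends to a map of the disc into some $\mathcal X_{j''}$. Apply Lemma~\ref{lem:approx}(a) with $Q$ the image of the disc and $Q_0$ the image of the loop: $\Theta_1$ moves the disc into $\mathcal B_\delta$, and $\Theta$ moves the loop by a homotopy in $\mathcal B_\delta$.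

A simply connected CW complex whose homology is free and finitely generated in each degree is homotopy equivalent to a CW complex with one cell for each element of a basis of the homology \cite[Prop.~4C.1]{Hatcher}. The homology of each component of $\mathcal B_\delta$ is a direct summand of $H_*(\mathcal B_\delta)$, so this applies to each component, and Theorem~\ref{thm:A} counts the cells.
\end{proof}

\begin{proposition}[sharp form of (F4)]\label{prop:sharp}
The space $\mathcal L_{\kappa_1}^{\kappa_2}$ is homotopy equivalent to $\mathcal I$ if and only if $\delta=\pi$, that is, if and only if $\mathcal L_{\kappa_1}^{\kappa_2}=\mathcal I$. For $\delta<\pi$ the Betti numbers of $\mathcal B_\delta$ and $\mathcal B_\pi$ agree below degree $2\lceil\frac\delta{\pi-\delta}\rceil-2$ and differ in that degree. If $(\kappa_1,\kappa_2)\subset(\bar\kappa_1,\bar\kappa_2)$, the inclusion $\mathcal L_{\kappa_1}^{\kappa_2}\subset\mathcal L_{\bar\kappa_1}^{\bar\kappa_2}$ is a homotopy equivalence if and only if the two intervals are equal.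
\end{proposition}

\begin{proof}
The first statement is Theorem~\ref{thm:B} with $\bar\delta=\pi$. The last also follows from it, since the nested intervals $(\rho_2,\rho_1)\subset(\bar\rho_2,\bar\rho_1)$ coincide if they have the same length. For the middle statement, the sums \eqref{eq:cumulative} are $2i+\lfloor i(\pi-\delta)/\delta\rfloor$ for $\delta$ and $2i$ for $\pi$. They first differ at the least $i$ with $i(\pi-\delta)/\delta\ge1$, namely $i=\lceil\frac\delta{\pi-\delta}\rceil$, and the $i$th sum ends in degree $2(i-1)$.
\end{proof}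

The degree in Proposition~\ref{prop:sharp} is $0$ for $\delta\le\pi/2$, equals $2$ for $\pi/2<\delta\le2\pi/3$, and tends to infinity as $\delta\to\pi$. So the range of (F4) is the range in which $\mathcal B_\delta$ and $\mathcal B_\pi$ differ in degree at most $2$, and the guess that a mild curvature bound is invisible is correct in each fixed range of degrees, as far as Betti numbers go.

\begin{proposition}[single components]\label{prop:components}
Let $n=\lfloor\pi/\delta\rfloor+1$. Each of the components $\mathcal L_{n-1},\mathcal L_n$ alone determines $\delta$: if one of them is homotopy equivalent to one of the corresponding two components for $\bar\delta$, then $\delta=\bar\delta$.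
\end{proposition}

\begin{proof}
Consider first the symmetric interval. Call two points of $\bigcup_j\mathcal X_j$ equivalent if they are joined by a path in some $\mathcal X_j$. A singular simplex lies in one class, so every chain complex in Corollary~\ref{cor:limit} and Section~\ref{sec:proofA} splits as a direct sum over the classes $\mathsf c$, compatibly with all inclusions, and each isomorphism restricts to an isomorphism of summands. In degree $0$ this shows that $\mathcal B_\delta\cap\mathsf c$ is a single path component of $\mathcal B_\delta$. The group $H_*(A_j^k,A_j^{k-1})\cong H_*(A_j^k,U_j^k)$ is generated by the disc $D_{k,j}$, which lies in the class of $u^{(k)}$; so its $\mathsf c$-summand is $\mathbf Z$ in degree $\lambda_k$ if $u^{(k)}\in\mathsf c$ and $0$ otherwise. Taking $\mathsf c$-summands in \eqref{eq:ses} and in the limit, we find that $H_*(\mathcal B_\delta\cap\mathsf c)$ is free with one generator of degree $\lambda_k$ for each $k$ with $u^{(k)}\in\mathsf c$.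

By Theorem~\ref{thm:A} and (F2), $\mathbf{SO}_3\times\mathcal B_\delta$ has $n$ path components and $n$ connected components, so these coincide. The circles traversed $k$ times form a connected family (vary the frame, the radius and the parametrization), so (F2) locates $u^{(k)}$: the component $\mathcal L_{k_0}$, $k_0\in\{n-1,n\}$, contains exactly the $u^{(k_0+2q)}$, $q\ge0$, and $\mathcal L_k$ contains only $u^{(k)}$ for $k\le n-2$. Hence the rational Poincar\'e series of $\mathcal L_{k_0}$, divided by $1+t^3$, is $\sum_{q\ge0}t^{\lambda_{k_0+2q}}$. Since $2k\beta-2\le\lambda_k<2k\beta$, the sum of its coefficients up to degree $d$ is $\frac d{4\beta}+O(1)$ as $d\to\infty$. This determines $\beta$, hence $\delta$, without knowledge of $k_0$.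

For a general interval, a homeomorphism as in (F1) permutes components. By (F2) the $n-2$ components $\mathcal L_1,\dots,\mathcal L_{n-2}$ are homotopy equivalent to $\mathbf{SO}_3$, so they are sent to components with finite-dimensional rational homology, which in the symmetric case are exactly the first $n-2$. Therefore $\mathcal L_{n-1}$ and $\mathcal L_n$ are sent, in some order, to the last two components of the symmetric space, and the argument above applies to both.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Hatcher}
Hatcher, \emph{Algebraic Topology}.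

\bibitem{Milnor}
Milnor, \emph{Morse Theory}.

\bibitem{Palais}
Palais, \emph{Homotopy theory of infinite dimensional manifolds}, 1966.

\bibitem{Zuhlke}
Pedro Z\"uhlke, \emph{Homotopies of Curves on the 2-Sphere with Geodesic Curvature in a Prescribed Interval}, arXiv:1304.3040 (2013).

\end{thebibliography}
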